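\title{Finite dimensional local algebras with Noetherian Hochschild cohomology are complete intersections}

\begin{abstract}
Let $R$ be a finite dimensional commutative local algebra over a field $k$, with residue field $k$. We prove that $R$ is a complete intersection if its Hochschild cohomology $\mathrm{HH}^*(R)$ is Noetherian. Together with the known converse, this characterizes complete intersections among such algebras. It is enough that a single ideal be finitely generated, namely the ideal of classes that come from a nonzero element of the socle of $R$. We also show that these conditions are equivalent to finite generation of $\operatorname{Ext}^*_R(k,k)$ over $\mathrm{HH}^*(R)$, determine the Krull dimension of the even part of $\mathrm{HH}^*(R)$ when they hold, and give a lower bound for the dimensions of $\mathrm{HH}^n(R)$ that is valid for every $R\neq k$.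
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is a field and $R$ is a finite dimensional commutative local $k$-algebra with maximal ideal $\mathfrak m$ and residue field $R/\mathfrak m=k$. Let $R^{\mathrm e}=R\otimes_kR^{\mathrm{op}}$. Since $R$ is commutative, $R^{\mathrm e}=R\otimes_kR$ is a commutative ring; its modules are the $R$-bimodules. The \emph{Hochschild cohomology} of $R$ is the graded algebra
\[
\mathrm{HH}^*(R)=\operatorname{Ext}^*_{R^{\mathrm e}}(R,R)
\]
with the composition product. It is graded-commutative: $\chi\chi'=(-1)^{|\chi||\chi'|}\chi'\chi$ for homogeneous $\chi,\chi'$. Hence the even part $\mathrm{HH}^{\mathrm{ev}}(R)$ is a central commutative subring, and homogeneous left, right and two-sided ideals coincide.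

The ring $R$ is a \emph{complete intersection} if it is the quotient of a regular local ring by an ideal generated by a regular sequence. Put $E=\operatorname{Ext}^*_R(k,k)$; the number $\dim_kE^n$ is the rank of the $n$-th free module in the minimal resolution of $k$. Recall that $R$ is a complete intersection if and only if the sequence $\dim_kE^n$ has polynomial growth. For $R=k[x]/(x^2)$ we have $\mathfrak m\cong k$, so $\dim_kE^n=1$ for all $n$. For $R=k[x_1,x_2]/(x_1,x_2)^2$ we have $\mathfrak m\cong k^2$, so $\dim_kE^n=2^n$, and this ring is not a complete intersection.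

We shall use one known result without proof:
\begin{equation}\label{eq:known}
\text{if $R$ is a complete intersection, then $\mathrm{HH}^*(R)$ is Noetherian.}
\end{equation}
The question answered here, posed in \cite{Shamir}, is whether the converse holds: \emph{if $\mathrm{HH}^*(R)$ is Noetherian, must $R$ be a complete intersection?}

One would guess that it must. Each class $\chi\in\mathrm{HH}^n(R)$ induces a class $\chi_k=\chi\otimes^{L}_Rk\in E^n$, the map $\chi\mapsto\chi_k$ is a ring homomorphism, and it makes $E$ a module over $\mathrm{HH}^*(R)$ (Section~\ref{sec:conv}). If $\mathrm{HH}^*(R)$ is Noetherian, then finitely many homogeneous generators of the ideal of positive-degree classes generate it as an algebra over $\mathrm{HH}^0(R)=R$, so every finitely generated graded module over it has polynomial growth. If $E$ were such a module, we would be done. But the Noetherian property controls only ideals and modules already known to be finitely generated, and $E$ is not visibly either. The first task is to find a trace of $E$ among the ideals of $\mathrm{HH}^*(R)$.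

The socle $\operatorname{soc}R=\{u\in R:\mathfrak mu=0\}$ provides one. It is nonzero because $\mathfrak m$ is nilpotent. Regard $k$ as a bimodule through $R\to k$ on both sides. For $0\ne u\in\operatorname{soc}R$ the map $k\to R$, $1\mapsto u$, again denoted $u$, is a map of bimodules, and it induces
\[
u_*\colon\operatorname{Ext}^*_{R^{\mathrm e}}(R,k)\to\mathrm{HH}^*(R),\qquad\varphi\mapsto u\varphi .
\]
Since $u(\varphi\chi)=(u\varphi)\chi$, the image is a homogeneous right ideal, hence a two-sided ideal. We call it the \emph{socle ideal} of $u$. Its source $\operatorname{Ext}^*_{R^{\mathrm e}}(R,k)$ is isomorphic to $E$ as an $\mathrm{HH}^*(R)$-module (Section~\ref{sec:conv}).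

\begin{theorem}\label{thm:A}
If for some $0\ne u\in\operatorname{soc}R$ the ideal $u_*\operatorname{Ext}^*_{R^{\mathrm e}}(R,k)$ of $\mathrm{HH}^*(R)$ is finitely generated, then $R$ is a complete intersection. In particular, $R$ is a complete intersection if $\mathrm{HH}^*(R)$ is Noetherian.
\end{theorem}

So the answer to the question is yes, and with \eqref{eq:known}, $R$ is a complete intersection if and only if $\mathrm{HH}^*(R)$ is Noetherian. The proof of Theorem~\ref{thm:A} does not use \eqref{eq:known}.

To state the second result, and to say what the proof has to achieve, we fix a presentation of $R$. Let $e=\dim_k\mathfrak m/\mathfrak m^2$, let $x_1,\dots,x_e\in\mathfrak m$ be a basis modulo $\mathfrak m^2$, and fix $\ell$ with $\mathfrak m^\ell=0$. Let $P=k[X_1,\dots,X_e]\to R$ send $X_i$ to $x_i$, with kernel $\mathfrak a$. This map is onto, because $R/\mathfrak m=k$, each $\mathfrak m^j/\mathfrak m^{j+1}$ is spanned by monomials in the $x_i$, and $\mathfrak m^\ell=0$. We have $(X)^\ell\subseteq\mathfrak a\subseteq(X)^2$, the second inclusion because the $x_i$ are independent modulo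 $\mathfrak m^2$. Put $Q=P_{(X)}$, $\mathfrak n=(X)Q$ and $I=\mathfrak aQ$. Polynomials outside $(X)$ become units in $R$, so $R=Q/I$. Let
\[
r=\dim_kI/\mathfrak nI
\]
be the minimal number of generators of $I$, and choose $f_1,\dots,f_r\in\mathfrak a$ that map to a basis of $I/\mathfrak nI\cong\mathfrak a/(X)\mathfrak a$. By Nakayama's lemma they generate $I$. As $\mathfrak n^\ell\subseteq I$, the ideal $I$ has height $e=\dim Q$, and Krull's height theorem gives $r\ge e$. If $r=e$, then $f_1,\dots,f_e$ is a system of parameters of the regular local ring $Q$, hence a regular sequence, and $R$ is a complete intersection. Thus Theorem~\ref{thm:A} follows once we prove the inequality $r\le e$.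

\begin{theorem}\label{thm:B}
The following are equivalent:
\begin{enumerate}
\item[(a)] $R$ is a complete intersection;
\item[(b)] $\mathrm{HH}^*(R)$ is Noetherian;
\item[(c)] $u_*\operatorname{Ext}^*_{R^{\mathrm e}}(R,k)$ is a finitely generated ideal for some $0\ne u\in\operatorname{soc}R$;
\item[(c$'$)] the same holds for every $0\ne u\in\operatorname{soc}R$;
\item[(d)] $E$ is a finitely generated $\mathrm{HH}^*(R)$-module.
\end{enumerate}
In this case $\mathrm{HH}^{\mathrm{ev}}(R)$ has Krull dimension $e$. For arbitrary $R\ne k$, complete intersection or not,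
\begin{equation}\label{eq:bound}
\dim_k\mathrm{HH}^{e+2i}(R)\ \ge\ \dim_k\operatorname{soc}(R)\cdot\binom{i+r-1}{r-1}\qquad(i\ge0),
\end{equation}
with equality for all $i$ when $R=k[x]/(x^2)$ and $\operatorname{char}k\ne2$.
\end{theorem}

If $R=k$, then $\mathrm{HH}^*(R)=E=k$ and $e=0$, and both theorems hold trivially. \emph{From now on $R\ne k$}, so $r\ge e\ge1$, and we abbreviate
\[
\mathcal H=\mathrm{HH}^*(R),\qquad\mathcal H^{\mathrm{ev}}=\mathrm{HH}^{\mathrm{ev}}(R).
\]

The obstacle is that $u_*$ can have a large kernel, so finite generation of its image does not pass to $E$ directly. The proof replaces $E$ by an explicit quotient $W$, a free module of rank $2^e$ over a polynomial ring of $r$ operators (Section~\ref{sec:complexes}), and finds a part of $W$ that survives $u_*$ (Section~\ref{sec:socle}). Finite generation of the socle ideal then makes $W$ finite and free over a polynomial ring generated by $r$ Hochschild classes (Section~\ref{sec:free}). This is not yet a contradiction when $r>e$, since $W$ has polynomial growth for every $R$. The inequality $r\le e$ comes from a different source: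 a regular sequence on $W$ that consists of Hochschild classes cannot be longer than $e$, because the dual of the Koszul complex is built from $k$ in $e+1$ steps (Section~\ref{sec:bound}).

\section{Hochschild classes as operators}\label{sec:conv}

\subsection*{Derived categories}
Complexes are graded homologically. The shift is $(\Sigma X)_n=X_{n-1}$ with differential $-\partial$, and it acts on maps by reindexing, without a sign. So a chain map $X\to\Sigma^nY$ is a family of maps $\eta\colon X_i\to Y_{i-n}$ with $\partial\eta=(-1)^n\eta\partial$. Let $D=D(R)$ be the derived category of $R$-modules and put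
\[
\operatorname{Hom}^n(X,Y)=\operatorname{Hom}_D(X,\Sigma^nY),\qquad\operatorname{Hom}^*(X,Y)=\bigoplus_n\operatorname{Hom}^n(X,Y).
\]
For $\eta\in\operatorname{Hom}^n(X,Y)$ and $\eta'\in\operatorname{Hom}^m(Y,Y')$ we write $\eta'\eta=\Sigma^n(\eta')\circ\eta\in\operatorname{Hom}^{m+n}(X,Y')$. This product is associative, and on chain maps it is the composition of the underlying families. The same conventions apply to $D(R^{\mathrm e})$. We use the following standard facts.
\begin{enumerate}
\item[(D1)] If $X$ is a bounded below complex of projectives, or $Y$ is a bounded complex of injectives, then $\operatorname{Hom}^n(X,Y)$ is the group of chain maps $X\to\Sigma^nY$ modulo homotopy. For modules $M,N$ one has $\operatorname{Hom}^n(M,N)=\operatorname{Ext}^n(M,N)$.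
\item[(D2)] Let $\pi\colon F\to M$ be a resolution, $X$ a complex of free modules in degrees $\ge0$, and $\eta\colon X\to M$ a chain map. There is a chain map $\gamma\colon X\to F$ with $\pi\gamma=\eta$. It is built degree by degree, and any choice made in degrees $\le n$ extends.
\item[(D3)] Every morphism $X\to Y$ in $D$ is part of a triangle $X\to Y\to C\to\Sigma X$, and so is every short exact sequence of complexes. The functors $\operatorname{Hom}^*(-,N)$ and $\operatorname{Hom}^*(N,-)$ turn triangles into long exact sequences. A commutative square between the first maps of two triangles extends to a morphism of triangles.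
\end{enumerate}

\subsection*{The action on $D$}
Fix a free resolution $\pi\colon F\to R$ over $R^{\mathrm e}$. A class $\chi\in\mathcal H^n=\operatorname{Hom}_{D(R^{\mathrm e})}(R,\Sigma^nR)$ is represented by a chain map $\tilde\chi\colon F\to\Sigma^nF$, unique up to homotopy. The modules $F_i$ are free as right $R$-modules, so $\pi$ is a homotopy equivalence of complexes of right $R$-modules, and $\pi\otimes N\colon F\otimes_RN\to N$ is a quasi-isomorphism for every complex $N$ of $R$-modules. Let $\chi_N\in\operatorname{Hom}^n(N,N)$ be the morphism that corresponds under $\pi\otimes N$ to the chain map $\tilde\chi\otimes1\colon a\otimes x\mapsto\tilde\chi(a)\otimes x$; in other words $\chi_N=\chi\otimes^L_RN$. The map $\chi\mapsto\chi_N$ is a ring homomorphism $\mathcal H\to\operatorname{Hom}^*(N,N)$, and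
\begin{equation}\label{eq:central}
\chi_{N'}\,\eta=(-1)^{nm}\,\eta\,\chi_N\qquad\bigl(\chi\in\mathcal H^n,\ \eta\in\operatorname{Hom}^m(N,N')\bigr).
\end{equation}
Indeed, every $\eta$ is a composite of chain maps and inverses of quasi-isomorphisms, so we may take $\eta$ to be a chain map $N\to\Sigma^mN'$. It corresponds under $\pi\otimes-$ to the chain map $1\otimes\eta\colon a\otimes x\mapsto(-1)^{m|a|}a\otimes\eta(x)$. Then $(\tilde\chi\otimes1)(1\otimes\eta)$ and $(1\otimes\eta)(\tilde\chi\otimes1)$ send $a\otimes x$ to $\tilde\chi(a)\otimes\eta(x)$ times $(-1)^{m|a|}$ and $(-1)^{m(|a|-n)}$, respectively. There is no sign in \eqref{eq:central} when $n$ or $m$ is even.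

If $N$ is a complex of bimodules, the same formulas define $\chi_N$ in $D(R^{\mathrm e})$, \eqref{eq:central} holds there, and $\chi_R=\chi$. The case $N=N'=R$ is the graded commutativity of $\mathcal H$.

\subsection*{The source of the socle map}
The complex $F\otimes_Rk$ consists of free $R$-modules, so $\pi\otimes k\colon F\otimes_Rk\to k$ is a free resolution of $k$. A bimodule map $\varphi\colon F_n\to k$ kills $F_n\mathfrak m$, so it factors through an $R$-linear map $\bar\varphi\colon F_n\otimes_Rk\to k$. Hence $\operatorname{Hom}_{R^{\mathrm e}}(F,k)=\operatorname{Hom}_R(F\otimes_Rk,k)$, which gives an isomorphism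
\[
\Phi\colon\operatorname{Ext}^*_{R^{\mathrm e}}(R,k)\to E .
\]
From $\overline{\varphi\tilde\chi}=\bar\varphi\,(\tilde\chi\otimes1)$ and \eqref{eq:central} we get, for homogeneous $\varphi$ and $\chi$,
\begin{equation}\label{eq:Phi}
\Phi(\varphi\chi)=\Phi(\varphi)\,\chi_k=\pm\chi_k\,\Phi(\varphi).
\end{equation}
We identify the two sides of $\Phi$ and write $u_*E$ for the socle ideal. Thus $E$ is a right $\mathcal H$-module by $\varphi\chi=\varphi\chi_k$ and a left $\mathcal H$-module by $\chi\cdot\varphi=\chi_k\varphi$. The two structures agree up to sign on homogeneous elements, so they have the same graded submodules and the same homogeneous generating sets, and condition (d) of Theorem~\ref{thm:B} does not depend on the side.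

\section{The dual numbers}\label{sec:dual}

Let $R=k[x]/(x^2)$, so $e=r=1$ and $\operatorname{soc}R=kx$. This case shows what the socle map loses and how the loss is recovered.

Put $a=x\otimes1$ and $b=1\otimes x$, so that $R^{\mathrm e}$ has basis $1,a,b,ab$. Let $T$ be the complex of free $R^{\mathrm e}$-modules of rank one with generators $v^{(i)}$ in degree $2i$ and $yv^{(i)}$ in degree $2i+1$, and
\[
\partial(yv^{(i)})=(a-b)\,v^{(i)},\qquad\partial(v^{(i)})=(a+b)\,yv^{(i-1)}.
\]
Multiplication by $a-b$ on $R^{\mathrm e}$ has image spanned by $a-b,ab$ and kernel spanned by $a+b,ab$; multiplication by $a+b$ has image spanned by $a+b,ab$ and kernel spanned by $a-b,ab$. So $T$ is a resolution of $R^{\mathrm e}/(a-b)=R$, and we take $F=T$. Both $a$ and $b$ act on $R$ as $x$, so $\mathcal H$ is the cohomology of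
\begin{equation}\label{eq:dual}
R\xrightarrow{\ 0\ }R\xrightarrow{\ 2x\ }R\xrightarrow{\ 0\ }R\xrightarrow{\ 2x\ }\cdots .
\end{equation}
Assume $\operatorname{char}k\ne2$. Then $\mathcal H^0=R$, $\mathcal H^n=kx$ for $n$ odd, and $\mathcal H^n=R/(x)$ for even $n\ge2$. In particular $\dim_k\mathcal H^n=1$ for all $n\ge1$.

The complex $\operatorname{Hom}_{R^{\mathrm e}}(T,k)$ has zero differential, so $E^n=kw_n$, where $w_n$ sends the generator of $T_n$ to $1$. For $u=x$ the class $uw_n$ is the class of $x$ at the $n$-th place of \eqref{eq:dual}. It is nonzero for $n=0$ and for $n$ odd, and it is \emph{zero for even $n\ge2$}. The odd classes survive for a reason that will generalize: $\partial(yv^{(i)})$ is a multiple of $a-b$, which annihilates $R$, so there are no nonzero coboundaries in odd degrees.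

The map $\theta$ that sends $v^{(i)}$ to $v^{(i-1)}$ and $yv^{(i)}$ to $yv^{(i-1)}$ is a chain map $T\to\Sigma^2T$. It represents a class $\chi\in\mathcal H^2$ with $w_n\chi=w_{n+2}$. So the socle ideal is generated by $uw_0$ and $uw_1$. What it records is that the odd part of $E$ is generated by $w_1$; of the classes $w_2,w_4,\dots$ it records nothing.

The even part is recovered by an operator of degree one. Let $G=T\otimes_Rk$, the resolution of $k$ with $\partial(yv^{(i)})=xv^{(i)}$ and $\partial(v^{(i)})=xyv^{(i-1)}$. Besides $\theta$ it carries the map $\xi$ with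
\[
\xi(yv^{(i)})=v^{(i)},\qquad\xi(v^{(i)})=-yv^{(i-1)},
\]
which satisfies $\partial\xi+\xi\partial=0$ and commutes with $\theta$. Consider the operator $p(\theta)\colon w\mapsto w\theta-\chi\cdot w$ on $E$. It kills the odd part, which is the part visible in $\mathcal H$. For $w$ of even degree, $(p(\theta)w)\xi=p(\theta)(w\xi)=0$ since $w\xi$ is odd, and $w\mapsto w\xi$ is injective on the even part since $w_{2i}\xi=w_{2i+1}$. Hence $p(\theta)=0$ on all of $E$: the explicit operator $\theta$ satisfies a monic equation over $\mathcal H$, and $E$ is free over $k[\chi]$ on $w_0,w_1$. Here this can be seen directly, but it is the detour through $\xi$ that works in general.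

\section{Two explicit complexes}\label{sec:complexes}

For general $R$ there is no explicit resolution to work with. We write down the complexes $T$ and $G$ that the presentation $R=Q/(f_1,\dots,f_r)$ suggests, without asking them to be exact. They are exact in low degrees, and this turns out to be enough.

\subsection*{Adjoining variables to a Koszul complex}
Let $B$ be a commutative $k$-algebra and $b_1,\dots,b_e\in B$. The Koszul complex $K(\mathbf b;B)$ is the exterior algebra $B\otimes_k\bigwedge(y_1,\dots,y_e)$, $|y_i|=1$, with the $B$-linear odd derivation $\delta$ given by $\delta y_i=b_i$; odd means $\delta(zz')=\delta(z)z'+(-1)^{|z|}z\delta(z')$. It has the basis $y_A=y_{i_1}\cdots y_{i_s}$ for $A=\{i_1<\dots<i_s\}\subseteq\{1,\dots,e\}$. Elements of degree one anticommute and have square zero. We identify an element $z$ with left multiplication by $z$; for $|z|=1$ the Leibniz rule then reads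
\begin{equation}\label{eq:leibniz}
\delta z+z\delta=\delta(z),
\end{equation}
and likewise for any odd derivation. Taking $z=y_i$ shows that the homology is annihilated by the $b_i$. If $\mathbf b$ is a regular sequence, $K(\mathbf b;B)$ is a resolution of $B/(\mathbf b)$.

Let $\zeta_1,\dots,\zeta_p$ be cycles of degree one. To make them boundaries, let $\Gamma_p$ be the graded vector space with basis $v^{(\alpha)}$, $\alpha\in\mathbb N^p$, in degree $2|\alpha|=2(\alpha_1+\dots+\alpha_p)$. (This is the divided power algebra on $p$ variables of degree two; its product is not needed.) Let $\mathbf 1_j$ be the $j$-th standard basis vector, $v_j=v^{(\mathbf 1_j)}$ and $1=v^{(0)}$. On $K(\mathbf b;B)\otimes_k\Gamma_p$ let $\theta_j$ be the map $zv^{(\alpha)}\mapsto zv^{(\alpha-\mathbf 1_j)}$ of degree $-2$, with value $0$ if $\alpha_j=0$. Operators on the Koszul complex act through the first factor, so they commute with the $\theta_j$, and the $\theta_j$ commute with each other. Put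
\[
\partial=\delta+\sum_j\zeta_j\theta_j .
\]
Then $\partial^2=\delta^2+\sum_j\delta(\zeta_j)\theta_j+\sum_{j,l}\zeta_j\zeta_l\theta_j\theta_l=0$, by \eqref{eq:leibniz} and because $\zeta_j^2=0$ and $\zeta_j\zeta_l=-\zeta_l\zeta_j$. We denote this complex of free $B$-modules by $K(\mathbf b;B)\langle\zeta_1,\dots,\zeta_p\rangle$. In it $\partial v_j=\zeta_j$, each $\theta_j$ commutes with $\partial$, and $K(\mathbf b;B)$ is the subcomplex spanned by the $y_Av^{(0)}$.

\subsection*{The complexes $T$ and $G$}
Apply the identity
\[
a_1\cdots a_d-b_1\cdots b_d=\sum_sa_1\cdots a_{s-1}(a_s-b_s)b_{s+1}\cdots b_d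
\]
to each monomial $X_{i_1}\cdots X_{i_d}$ of $f_j$, with $a_s=X_{i_s}\otimes1$ and $b_s=1\otimes X_{i_s}$. This gives
\begin{equation}\label{eq:h}
f_j\otimes1-1\otimes f_j=\sum_ih_{ji}\,(X_i\otimes1-1\otimes X_i),\qquad h_{ji}\in P\otimes_kP,
\end{equation}
and the $h_{ji}$ have no constant term, because $f_j\in(X)^2$ forces $d\ge2$. In the Koszul complex of the elements $x_i\otimes1-1\otimes x_i$ over $R^{\mathrm e}$, the element $\zeta_j=\sum_ih_{ji}y_i$ is a cycle, since $\delta\zeta_j$ is the image of \eqref{eq:h}, which is zero in $R^{\mathrm e}$. Put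
\[
T=K\bigl((x_i\otimes1-1\otimes x_i)_i;R^{\mathrm e}\bigr)\langle\zeta_1,\dots,\zeta_r\rangle .
\]
The $x_i$ generate $R$ as an algebra, so the elements $x_i\otimes1-1\otimes x_i$ generate the kernel $J$ of the multiplication $R^{\mathrm e}\to R$. Hence $H_0(T)=R$.

Let $G=T\otimes_Rk$; this is base change along $R^{\mathrm e}\to R\otimes_kk=R$. Write $h_{ji}(X,0)\in(X)$ for the image of $h_{ji}$ under $P\otimes P\to P\otimes k=P$, and $\bar h_{ji}\in\mathfrak m$ for its image in $R$. By \eqref{eq:h},
\begin{equation}\label{eq:h0}
\sum_ih_{ji}(X,0)X_i=f_j .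
\end{equation}
With $K=K(x_1,\dots,x_e;R)$ we have
\[
G=K\langle z_1,\dots,z_r\rangle,\qquad z_j=\sum_i\bar h_{ji}y_i\in\mathfrak mK_1,
\]
and $\partial G\subseteq\mathfrak mG$. Let $\varepsilon\colon G\to k$ be the chain map given by $G_0=R\to k$. For $f=X^2$ and $h=X\otimes1+1\otimes X$ these are the complexes of Section~\ref{sec:dual}.

\begin{lemma}\label{lem:low}
The classes $[z_1],\dots,[z_r]$ form a basis of $H_1(K)$. Moreover $H_0(G)=k$, $H_1(G)=0$, and every cycle in $G_2$ lies in $\mathfrak mG_2$.
\end{lemma}

\begin{proof}
Let $\sum b_iy_i\in K_1$ be a cycle and let $\tilde b_i\in Q$ lift $b_i$. Then $\sum\tilde b_iX_i\in I$. Changing the lifts changes this element by an element of $\mathfrak nI$, and the boundary $b(x_iy_l-x_ly_i)$ gives $\tilde bX_iX_l-\tilde bX_lX_i=0$. So we have a linear map $H_1(K)\to I/\mathfrak nI$. It is onto because every element of $I\subseteq\mathfrak n$ has the form $\sum\tilde b_iX_i$. It is injective: if $\sum\tilde b_iX_i\in\mathfrak nI$, write it as $\sum g_iX_i$ with $g_i\in I$; then $\sum(\tilde b_i-g_i)y_i$ is a cycle in $K(X;Q)$, hence a boundary since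 $X$ is a regular sequence, and its reduction modulo $I$ is $\sum b_iy_i$. By \eqref{eq:h0} the map sends $[z_j]$ to $[f_j]$, which proves the first claim.

We have $G_0=R$, $G_1=K_1$ and $G_2=K_2\oplus\bigoplus_jRv_j$. So $H_0(G)=R/\mathfrak m$, and $\partial G_2=\delta K_2+\sum_jRz_j$ is the module of all cycles in $K_1$.

Let $\sum_ja_jv_j+\sum_{i<l}b_{il}y_iy_l$ be a cycle, that is,
\[
\sum_ja_jz_j+\sum_{i<l}b_{il}(x_iy_l-x_ly_i)=0 .
\]
Then $\sum a_j[z_j]=0$ in $H_1(K)$, which is a $k$-vector space with basis $[z_j]$, so all $a_j\in\mathfrak m$ and $\sum a_jz_j\in\mathfrak m^2K_1$. The coefficient of $y_l$ gives $\sum_{i<l}b_{il}x_i-\sum_{i>l}b_{li}x_i\in\mathfrak m^2$. As the $x_i$ are independent modulo $\mathfrak m^2$, all $b_{il}$ lie in $\mathfrak m$.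
\end{proof}

\subsection*{The module $W$ and its operators}
Put
\[
W=\operatorname{Hom}^*(G,k).
\]
Let $\bar G=k\otimes_RG$, with basis $y_Av^{(\alpha)}$, $A\subseteq\{1,\dots,e\}$, $\alpha\in\mathbb N^r$. By (D1) and $\partial G\subseteq\mathfrak mG$, every $R$-linear map $G_n\to k$ is a chain map $G\to\Sigma^nk$ and only the zero map is null-homotopic. So $W^n=\operatorname{Hom}_k(\bar G_n,k)$, and $W$ has the dual basis $(y_Av^{(\alpha)})^*$. It is a left $\mathcal H$-module by $\chi\cdot w=\chi_kw$. Every chain map $\eta\colon G\to\Sigma^mG$ acts from the right by $w\mapsto w\eta$, which is composition with the map induced by $\eta$ on $\bar G$. The two actions commute, by associativity.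

The maps $\theta_j\colon G\to\Sigma^2G$ make $W$ a module over the polynomial ring $\Theta=k[\theta_1,\dots,\theta_r]$. Since $y_A^*\theta^\beta=(y_Av^{(\beta)})^*$, where $\theta^\beta=\theta_1^{\beta_1}\cdots\theta_r^{\beta_r}$, this module is free of rank $2^e$ on the elements $y_A^*$, and
\begin{equation}\label{eq:hilb}
\sum_n\dim_kW^n\,t^n=\frac{(1+t)^e}{(1-t^2)^r}.
\end{equation}

We also need operators of degree one that remove a factor $y_i$. The first candidate is the $R$-linear odd derivation $c_i$ of $K$ with $c_i(y_l)=1$ for $l=i$ and $0$ otherwise. Write $\{a,b\}=ab+ba$. The operator $\{\delta,c_i\}$ is an $R$-linear derivation of $K$ of degree $-2$, so it vanishes on all $y_l$ and is zero. But $\{z_j\theta_j,c_i\}=c_i(z_j)\theta_j=\bar h_{ji}\theta_j$, so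
\[
\{\partial,c_i\}=\sum_j\bar h_{ji}\theta_j ,
\]
which need not vanish. The error can be corrected because $\bar h_{ji}\in\mathfrak m=\delta(K_1)$; this is where $f_j\in(X)^2$ is used. Choose $g_{ji}\in K_1$ with $\delta(g_{ji})=\bar h_{ji}$ and put
\[
\xi_i=c_i-\sum_jg_{ji}\theta_j ,
\]
an $R$-linear map of degree $-1$ that commutes with every $\theta_l$. We have $\{\delta,g_{ji}\theta_j\}=\delta(g_{ji})\theta_j=\bar h_{ji}\theta_j$ by \eqref{eq:leibniz}, and $\{z_l\theta_l,g_{ji}\theta_j\}=(z_lg_{ji}+g_{ji}z_l)\theta_l\theta_j=0$. Hence $\{\partial,\xi_i\}=\sum_j\bar h_{ji}\theta_j-\sum_j\bar h_{ji}\theta_j=0$, and $\xi_i$ is a chain map $G\to\Sigma G$. For the dual numbers $\bar h=x$, $g=y$, and $\xi=c-y\theta$ is the map of Section~\ref{sec:dual}. For $A=\{i_1<\dots<i_s\}$ put $\xi_A=\xi_{i_1}\cdots\xi_{i_s}$.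

The next lemma says that $W$ is a quotient of $E$. The point is that the operators generate $W$ from $\varepsilon$, and they live in degrees one and two, where $G$ looks like a minimal resolution.

\begin{lemma}\label{lem:onto}
The map $E\to W$, $\varphi\mapsto\varphi\varepsilon$, is a surjective homomorphism of left $\mathcal H$-modules.
\end{lemma}

\begin{proof}
Linearity is associativity. We first prove surjectivity in degrees $n=1,2$. By Lemma~\ref{lem:low}, $G_2\to G_1\to G_0\to k\to0$ is exact, so it extends to a free resolution $\pi'\colon F'\to k$ with $F'_i=G_i$ for $i\le2$, and the image of $F'_3$ is the module of cycles in $G_2$. By (D2) there is a chain map $\gamma\colon G\to F'$ with $\pi'\gamma=\varepsilon$ that is the identity in degrees $\le2$. Let $w\colon G_n\to k$ be $R$-linear. It vanishes on $\partial F'_{n+1}$: for $n=1$ because $\partial G_2\subseteq\mathfrak mG_1$, for $n=2$ by the last claim of Lemma~\ref{lem:low}. So $w$ is a chain map $F'\to\Sigma^nk$, and $\varphi=w(\pi')^{-1}\in E^n$ satisfies $\varphi\varepsilon=w\gamma=w$.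

Hence there are $\tilde\xi_i\in E^1$ and $\tilde\theta_j\in E^2$ with $\varepsilon\xi_i=\tilde\xi_i\varepsilon$ and $\varepsilon\theta_j=\tilde\theta_j\varepsilon$. Moving $\varepsilon$ to the right one factor at a time, we see that
\[
w_{A,\alpha}=\varepsilon\,\xi_A\,\theta^\alpha
\]
lies in $E\varepsilon$. We show that these elements span $W$. Fix $n$ and let $|A|+2|\alpha|=|A'|+2|\beta|=n$. The value $w_{A,\alpha}(y_{A'}v^{(\beta)})$ is zero unless $\beta_j\ge\alpha_j$ for all $j$, because otherwise $\theta^\alpha$ kills $y_{A'}v^{(\beta)}$. In particular it is zero if $|\beta|<|\alpha|$, and if $|\beta|=|\alpha|$ with $\beta\ne\alpha$. If $\beta=\alpha$, then $|A|=|A'|$ and the value is $\varepsilon\xi_A(y_{A'})$; on the subcomplex $K$ we have $\xi_i=c_i$, so this is $\pm1$ for $A'=A$ and $0$ otherwise. Ordered by $|\alpha|$ and $|\beta|$, the square matrix of these values is block triangular with invertible diagonal blocks. So the $w_{A,\alpha}$ of degree $n$ form a basis of $W^n$.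
\end{proof}

Let $\omega=y_1\cdots y_e$, and let $\rho$ be the restriction of functionals to the span of the elements $\omega v^{(\alpha)}$:
\[
\rho\colon W\to\operatorname{Hom}_k\Bigl(\bigoplus_\alpha k\,\omega v^{(\alpha)},k\Bigr).
\]
Its kernel is a graded subspace of $W$. In the next section $\rho$ turns out to be what the socle map cannot destroy. It sees only one of the $2^e$ free summands of $W$, but together with the $\xi_i$ it sees everything.

\begin{lemma}\label{lem:detect}
Let $w\in W$.
\begin{enumerate}
\item[(a)] If $\rho(w)=0$, then $\rho(w\theta_j)=0$ for all $j$.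
\item[(b)] If $\rho(w\xi_A)=0$ for all $A\subseteq\{1,\dots,e\}$, then $w=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The value $(w\theta_j)(\omega v^{(\alpha)})$ is $w(\omega v^{(\alpha-\mathbf 1_j)})$ or $0$.

(b) Let $\bar G_{(p)}$ be the span of the $y_{A'}v^{(\alpha)}$ with $|A'|\ge p$. On $\bar G$ the map $c_i$ lowers the number of factors $y$ by one and $g_{ji}\theta_j$ raises it by one. Let $|A|=s$, with complement $A'$, and expand $\xi_A(\omega v^{(\alpha)})$. The term that involves only the $c_i$ is $\pm y_{A'}v^{(\alpha)}$, and all other terms have more than $e-s$ factors $y$. So $\xi_A(\omega v^{(\alpha)})\equiv\pm y_{A'}v^{(\alpha)}$ modulo $\bar G_{(e-s+1)}$. By hypothesis $w$ vanishes on the left side. Hence, if $w$ vanishes on $\bar G_{(e-s+1)}$, it vanishes on $\bar G_{(e-s)}$. Since $\bar G_{(e+1)}=0$ and $\bar G_{(0)}=\bar G$, induction on $s=0,\dots,e$ gives $w=0$.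
\end{proof}

\section{What the socle map detects}\label{sec:socle}

Here the bimodule complex $T$ is needed. In $T$ we have $\zeta_j\omega=0$, because $\omega$ has top degree in the exterior algebra, so
\begin{equation}\label{eq:omega}
\partial(\omega v^{(\alpha)})=\delta(\omega)\,v^{(\alpha)}\in JT .
\end{equation}
For $A\ne\{1,\dots,e\}$ the terms $\zeta_jy_A$ can lie outside $JT$: for the dual numbers $\partial v=(a+b)y$, and $a+b$ maps to $2x$ in $R$.

\begin{lemma}\label{lem:socle}
Let $u_1,\dots,u_m\in\operatorname{soc}R$ be linearly independent, and let $\varphi_1,\dots,\varphi_m\in E^n$ satisfy $\sum_au_a\varphi_a=0$ in $\mathcal H^n$. Then $\rho(\varphi_a\varepsilon)=0$ for all $a$.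
\end{lemma}

\begin{proof}
Represent $\varphi_a$ by a cocycle $\varphi_a\colon F_n\to k$ over $R^{\mathrm e}$. By (D2) there is a chain map $\kappa\colon T\to F$ over $R^{\mathrm e}$ such that $\pi\kappa$ is the augmentation $T\to H_0(T)=R$. Then $(\pi\otimes k)(\kappa\otimes k)=\varepsilon$, so $\varphi_a\varepsilon\in W^n$ is the functional $\bar\varphi_a(\kappa\otimes k)$, and its value on $\omega v^{(\alpha)}$ is $\varphi_a\kappa(\omega v^{(\alpha)})\in k$. Only $\alpha$ with $e+2|\alpha|=n$ matter. By hypothesis $\sum_au_a\varphi_a=\sigma\partial$ for some bimodule map $\sigma\colon F_{n-1}\to R$. By \eqref{eq:omega},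
\[
\sum_au_a\cdot\varphi_a\kappa(\omega v^{(\alpha)})=\sigma\partial\kappa(\omega v^{(\alpha)})=\sigma\kappa\,\partial(\omega v^{(\alpha)})\in JR .
\]
Now $JR=0$, because $R$ is commutative: $x_i\otimes1-1\otimes x_i$ sends $b\in R$ to $x_ib-bx_i$. As the $u_a$ are independent, every coefficient vanishes.
\end{proof}

The last part of Theorem~\ref{thm:B} follows at once.

\begin{corollary}\label{cor:lower}
The inequality \eqref{eq:bound} holds, with equality for all $i$ if $R=k[x]/(x^2)$ and $\operatorname{char}k\ne2$.
\end{corollary}

\begin{proof}
Let $u_1,\dots,u_m$ be a basis of $\operatorname{soc}R$ and $n=e+2i$. By Lemma~\ref{lem:socle}, the kernel of $(E^n)^m\to\mathcal H^n$, $(\varphi_a)\mapsto\sum_au_a\varphi_a$, is contained in the kernel of $(\varphi_a)\mapsto(\rho(\varphi_a\varepsilon))_a$. So $\dim_k\mathcal H^n$ is at least the rank of the second map. By Lemma~\ref{lem:onto} every functional on the span of the $\omega v^{(\alpha)}$ with $|\alpha|=i$ has the form $\rho(\varphi\varepsilon)$, so this rank is $m\cdot\#\{\alpha\in\mathbb N^r:|\alpha|=i\}=m\binom{i+r-1}{r-1}$. For the dual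 numbers $e=r=m=1$, the bound is $1$, and $\dim_k\mathcal H^{1+2i}=1$ by Section~\ref{sec:dual}.
\end{proof}

For $R=k[x_1,x_2]/(x_1,x_2)^2$, where $e=2$, $r=3$ and $\dim_k\operatorname{soc}R=2$, the bound reads $\dim_k\mathcal H^{2+2i}\ge(i+1)(i+2)$. A polynomial lower bound does not contradict the Noetherian property, so counting dimensions in this way cannot prove Theorem~\ref{thm:A}.

\section{$W$ is finite and free over a polynomial ring of Hochschild classes}\label{sec:free}

In this section we assume that $u_*E$ is a finitely generated ideal for some $0\ne u\in\operatorname{soc}R$; this is the only place where the hypothesis enters. It makes a certain quotient of $W$ finitely generated over $\mathcal H$. Finite generation does not lift from a quotient to $W$. An identity between operators does lift, provided the operators commute with the $\xi_i$, as in Section~\ref{sec:dual}. So we convert finite generation into monic equations for the $\theta_j$, by a Cayley--Hamilton theorem over the graded-commutative ring $\mathcal H$.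

\begin{lemma}\label{lem:CH}
Let $N$ be a graded left $\mathcal H$-module generated by homogeneous elements $n_1,\dots,n_m$, and let $\theta$ be an $\mathcal H$-linear endomorphism of $N$ of degree $2$. There is a polynomial $p(s)=s^M+a_1s^{M-1}+\dots+a_M$ with $M\ge1$, $a_i\in\mathcal H^{2i}$ and $p(\theta)N=0$.
\end{lemma}

\begin{proof}
If $m=0$, take $p=s$. Otherwise write $\theta n_a=\sum_b\chi_{ab}n_b$ with $\chi_{ab}$ homogeneous of degree $2+|n_a|-|n_b|$. Give $s$ degree $2$. The entries of the matrix $s\cdot1-(\chi_{ab})$ have the same degrees as the $\chi_{ab}$, so a product of entries in positions $(a,\sigma(a))$, for a permutation $\sigma$, has degree $\sum_a(2+|n_a|-|n_{\sigma(a)}|)=2m$.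

If $\operatorname{char}k=2$, then $\mathcal H$ is commutative and $N$ is a module over $\mathcal H[s]$ with $s$ acting as $\theta$. The matrix kills the column $(n_a)$; multiplying by its adjugate shows that its determinant $p$ kills every $n_a$, hence $N$. This $p$ is monic and homogeneous of degree $2m$, so its coefficients have the required degrees.

Let $\operatorname{char}k\ne2$. A determinant needs commuting entries, so we first discard the odd ones. An odd element $\chi$ satisfies $\chi^2=-\chi^2$, so $\chi^2=0$. Let $\mathcal O$ be the ideal generated by those $\chi_{ab}$ that have odd degree, and let $q-1$ be their number. A product that contains $q$ such factors contains one of them twice, and the two copies can be made adjacent at the cost of a sign; so $\mathcal O^q=0$. Let $\chi'_{ab}=\chi_{ab}$ if the degree is even and $\chi'_{ab}=0$ otherwise. In $N/\mathcal ON$, a module over the commutative ring $\mathcal H^{\mathrm{ev}}[s]$, we have $\theta n_a\equiv\sum_b\chi'_{ab}n_b$. The adjugate argument gives a monic homogeneous polynomial $p_0=\det(s\cdot1-(\chi'_{ab}))$ with $p_0(\theta)n_a\in\mathcal ON$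 for all $a$. Its coefficients are central, so $p_0(\theta)$ is $\mathcal H$-linear. Therefore $p_0(\theta)N\subseteq\mathcal ON$ and $p_0(\theta)\mathcal O^iN\subseteq\mathcal O^{i+1}N$ for all $i\ge0$, and $p=p_0^{\,q}$ works.
\end{proof}

\begin{proposition}\label{prop:monic}
For each $j=1,\dots,r$ there are $M_j\ge1$ and $a_{ji}\in\mathcal H^{2i}$, $1\le i\le M_j$, such that
\[
w\theta_j^{M_j}+\sum_{i=1}^{M_j}a_{ji}\cdot w\theta_j^{M_j-i}=0\qquad\text{for all }w\in W.
\]
\end{proposition}

\begin{proof}
The kernel of $\rho$ is not evidently an $\mathcal H$-submodule, so we use the largest submodule that it contains,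
\[
W'=\{w\in W:\rho(\chi\cdot w)=0\text{ for all }\chi\in\mathcal H\}\subseteq\ker\rho .
\]
It is graded, because $\ker\rho$ is graded and it suffices to test homogeneous $\chi$. It is stable under $\theta_j$, because $\chi\cdot(w\theta_j)=(\chi\cdot w)\theta_j$ and Lemma~\ref{lem:detect}(a) applies.

\emph{If $\varphi\in E$ is homogeneous and $u\varphi=0$, then $\varphi\varepsilon\in W'$.} For homogeneous $\chi$ we have $u(\varphi\chi)=(u\varphi)\chi=0$, so $\rho((\varphi\chi)\varepsilon)=0$ by Lemma~\ref{lem:socle}, and $(\varphi\chi)\varepsilon=\pm\chi\cdot(\varphi\varepsilon)$ by \eqref{eq:Phi}.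

\emph{$W/W'$ is finitely generated over $\mathcal H$.} The homogeneous components of finitely many generators of $u_*E$ lie in $u_*E$, so this ideal is generated by elements $u\varphi_1,\dots,u\varphi_m$ with $\varphi_a$ homogeneous. For homogeneous $\varphi\in E$ write $u\varphi=\sum_a(u\varphi_a)\chi_a$ with $\chi_a$ homogeneous of degree $|\varphi|-|\varphi_a|$. Then $u(\varphi-\sum_a\varphi_a\chi_a)=0$, so $\varphi\varepsilon\in\sum_a\pm\chi_a\cdot(\varphi_a\varepsilon)+W'$. By Lemma~\ref{lem:onto} the classes of the $\varphi_a\varepsilon$ generate $W/W'$.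

Apply Lemma~\ref{lem:CH} to the endomorphism of $W/W'$ induced by $\theta_j$. It gives $M_j$ and $a_{ji}$ such that the operator $p_j(\theta_j)$ on $W$ given by the left side of the asserted identity maps $W$ into $W'\subseteq\ker\rho$. The right action of $\xi_A$ commutes with $\theta_j$ and with the left action of $\mathcal H$, so $(p_j(\theta_j)w)\xi_A=p_j(\theta_j)(w\xi_A)\in\ker\rho$ for all $A$. By Lemma~\ref{lem:detect}(b), $p_j(\theta_j)w=0$.
\end{proof}

The module $W$ is free over $\Theta$, but the $\theta_j$ act only on $G$. In Section~\ref{sec:bound} we need operators that act on all objects of $D$ naturally, and Hochschild classes do. So we transfer freeness from $\Theta$ to a ring of Hochschild classes. Recall that a sequence $a_1,\dots,a_n$ in a commutative ring $\mathcal B$ is \emph{regular} on a module $M$ if each $a_i$ acts injectively on $M/(a_1,\dots,a_{i-1})M$ and $M\ne(a_1,\dots,a_n)M$. We use three textbook facts.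
\begin{enumerate}
\item[(N)] \emph{Graded Noether normalization} \cite[Thm.~1.5.17]{BH}, valid over any field. A finitely generated commutative graded $k$-algebra $\mathcal A=\bigoplus_{n\ge0}\mathcal A_n$ with $\mathcal A_0=k$ contains algebraically independent homogeneous elements of positive degree such that $\mathcal A$ is a finite module over the polynomial ring they generate.
\item[(G1)] Let $\mathcal B$ be Noetherian, $M$ a finitely generated module and $\mathfrak b$ an ideal with $\mathfrak bM\ne M$. All maximal $M$-regular sequences in $\mathfrak b$ have the same length $\operatorname{grade}(\mathfrak b,M)$, and it depends only on the radical of $\mathfrak b$ \cite[Prop.~1.2.10(b)]{BH}.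
\item[(G2)] If moreover $\mathfrak b=(a_1,\dots,a_n)$, then $\operatorname{grade}(\mathfrak b,M)=n-i_0$, where $i_0$ is the largest index with Koszul homology $H_{i_0}(a_1,\dots,a_n;M)\ne0$ \cite[Thm.~1.6.17]{BH}.
\end{enumerate}

\begin{proposition}\label{prop:free}
There are homogeneous classes $\chi_1,\dots,\chi_r\in\mathcal H$ of positive even degree that generate a polynomial ring $S=k[\chi_1,\dots,\chi_r]\subseteq\mathcal H^{\mathrm{ev}}$ over which $W$ is a finitely generated free module. In particular, for all $m_1,\dots,m_r\ge1$ the sequence $\chi_1^{m_1},\dots,\chi_r^{m_r}$ is regular on $W$.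
\end{proposition}

\begin{proof}
\emph{Finiteness.} Let $\mathcal A\subseteq\operatorname{End}_k(W)$ be the subalgebra generated by the actions of the classes $a_{ji}$ of Proposition~\ref{prop:monic}. It is commutative, finitely generated, and graded in even degrees $\ge0$ with $\mathcal A_0=k$. The elements $y_A^*\theta^\beta$ span $W$, and if $\beta_j\ge M_j$ the identity of Proposition~\ref{prop:monic} expresses $y_A^*\theta^\beta$ as an $\mathcal A$-combination of elements $y_A^*\theta^{\beta'}$ with $|\beta'|<|\beta|$. By induction on $|\beta|$, the finitely many $y_A^*\theta^\beta$ with $\beta_j<M_j$ for all $j$ generate $W$ over $\mathcal A$. Apply (N) to $\mathcal A$, and let $r'$ be the number of elements it provides. Each of them is a homogeneous polynomial in the actions of the $a_{ji}$, hence the action of a homogeneous class of positive even degree. Call these classes $\chi_1,\dots,\chi_{r'}$. Their actions are algebraically independent, so they generate a polynomial ring $S\subseteq\mathcal H^{\mathrm{ev}}$ that acts faithfully on $W$, and $W$ is finitely generated over $S$.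

\emph{The equality $r'=r$.} The Hilbert series \eqref{eq:hilb} of $W$ has a pole of order $r$ at $t=1$, and that of $S$, namely $\prod_l(1-t^{|\chi_l|})^{-1}$, has a pole of order $r'$. If the coefficients of one such series are bounded by those of another, the same inequality holds for the values at $0<t<1$, hence for the orders of the poles. As $W$ is a quotient of a finite sum of shifts of $S$, we get $r\le r'$. Some member of a finite set of homogeneous generators of $W$ has zero annihilator in $S$; otherwise a product of nonzero elements of the annihilators would be a nonzero element of the domain $S$ that kills $W$. So $W$ contains a shift of $S$, and $r'\le r$.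

\emph{Freeness.} Let $\mathcal B\subseteq\operatorname{End}_k(W)$ be the algebra generated by $S$ and $\Theta$. It is commutative, finitely generated, and graded in degrees $\ge0$ with $\mathcal B_0=k$; let $\mathcal B_+$ be the maximal ideal of elements without constant term. The module $\operatorname{End}_S(W)$ embeds in a finite sum of copies of $W$, by evaluation on generators, so it is finitely generated over the Noetherian ring $S$, and so is its submodule $\mathcal B$. In the same way $\mathcal B$ is finite over $\Theta$. Hence $\mathcal B/(\chi)\mathcal B$ and $\mathcal B/(\theta)\mathcal B$ are finite dimensional, so they vanish in high degrees, and the ideals $(\chi_1,\dots,\chi_r)\mathcal B$ and $(\theta_1,\dots,\theta_r)\mathcal B$ both have radical $\mathcal B_+$. Also $\mathcal B_+W\ne W$, since $W^0\ne0$. The sequence $\theta_1,\dots,\theta_r$ is regular on the free $\Theta$-module $W$, so (G1) gives $\operatorname{grade}((\chi)\mathcal B,W)\ge r$. By (G2), $H_i(\chi_1,\dots,\chi_r;W)=0$ for $i>0$. The Koszul complex of $\chi_1,\dots,\chi_r$ over $S$ resolves $k$, so $\operatorname{Tor}^S_1(k,W)=0$.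 Lift a homogeneous basis of $W/S_+W$ to obtain a surjection from a graded free module onto $W$ that is bijective modulo $S_+$, and let $M$ be its kernel. The exact sequence of Tor gives $M/S_+M=0$, and $M$ is bounded below, so $M=0$. Thus $W$ is free.

Powers of the variables form a regular sequence on a polynomial ring, hence on any nonzero free module over it.
\end{proof}

\section{Regular sequences of Hochschild classes on $W$ have length at most $e$}\label{sec:bound}

In this section $R\neq k$ is arbitrary. We look for an object $L$ of $D$ and a map $\nu\colon k\to L$ with two opposing properties: $\operatorname{Hom}^n(k,L)$ vanishes for large $n$, and $L$ is built from $k$ in few steps. To count steps, let $\mathcal T_1$ be the class of objects isomorphic to finite direct sums of shifts of $k$ (including $0$), and for $n\ge2$ let $\mathcal T_n$ be the class of objects $Y$ that fit in a triangle $Y'\to Y\to Y''\to\Sigma Y'$ with $Y'\in\mathcal T_1$ and $Y''\in\mathcal T_{n-1}$.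

The first step of the argument shows the tension. Let $\psi\in\mathcal H^d$, with $d$ even, act injectively on $W$, and suppose $\operatorname{Hom}^d(k,L)=0$ and $\nu\varepsilon\ne0$. Then $L\notin\mathcal T_1$. Indeed $\nu\psi_k=0$, so $\nu\varepsilon\psi_G=\nu\psi_k\varepsilon=0$ by \eqref{eq:central}. If $L$ were a sum of shifts of $k$, the components of $\nu\varepsilon$ would be elements $w_a\in W$, not all zero, with $\psi\cdot w_a=w_a\psi_G=0$, which is impossible. To iterate, we pass to the cones of $\psi$ on $G$ and on $k$; each further regular element forces one further step in building $L$.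

Let $L=\operatorname{Hom}_k(K,k)$ be the dual of the Koszul complex, so $L_{-n}=\operatorname{Hom}_k(K_n,k)$ for $0\le n\le e$, and let $\nu\colon k\to L$ be the dual of the augmentation $K\to k$.

\begin{lemma}\label{lem:L}
\begin{enumerate}
\item[(a)] $\operatorname{Hom}^n(k,L)=0$ for $n\notin[0,e]$.
\item[(b)] $L\in\mathcal T_{e+1}$.
\item[(c)] $\nu\varepsilon\ne0$ in $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The functor $\operatorname{Hom}_R(-,L_{-n})=\operatorname{Hom}_k(K_n\otimes_R-,k)$ is exact, so $L$ is a bounded complex of injectives. By (D1) an element of $\operatorname{Hom}^n(k,L)$ is represented by a map $k\to(\Sigma^nL)_0=L_{-n}$, and $L_{-n}=0$ for $n\notin[0,e]$.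

(b) The modules $H_{-n}(L)=\operatorname{Hom}_k(H_n(K),k)$ are finite dimensional and annihilated by $\mathfrak m$, so they are finite sums of copies of $k$. For $-e\le b\le0$ let $\tau_{\le b}L$ be the complex $0\to L_b/\partial L_{b+1}\to L_{b-1}\to\dots\to L_{-e}\to0$. Then $\tau_{\le0}L=L$ and $\tau_{\le-e}L=\Sigma^{-e}H_{-e}(L)\in\mathcal T_1$. For $b>-e$ the kernel of the surjection $\tau_{\le b}L\to\tau_{\le b-1}L$ is the two-term complex $L_b/\partial L_{b+1}\to\partial L_b$, whose only homology is $H_b(L)$ in degree $b$. This gives a triangle $\Sigma^bH_b(L)\to\tau_{\le b}L\to\tau_{\le b-1}L\to\Sigma^{b+1}H_b(L)$, and by induction $\tau_{\le b}L\in\mathcal T_{e+1+b}$.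

(c) The augmentation of $K$ is an isomorphism on $H_0$, hence so is $\nu$; so is $\varepsilon$, by Lemma~\ref{lem:low}. Thus $H_0(\nu\varepsilon)\ne0$.
\end{proof}

For the dual numbers, a large power of the class $\chi$ of Section~\ref{sec:dual} serves as $\psi$, so $L$ lies in $\mathcal T_2$ but not in $\mathcal T_1$. The next lemma is the way to use membership in $\mathcal T_n$: an object built from $k$ in $n$ steps does not see a composite of $n$ maps that $k$ does not see.

\begin{lemma}\label{lem:ghost}
Let $q_i\colon N_{i-1}\to N_i$, $1\le i\le n$, be morphisms in $D$ such that each map $q_i^*\colon\operatorname{Hom}^*(N_i,k)\to\operatorname{Hom}^*(N_{i-1},k)$ is zero. If $Y\in\mathcal T_n$, then $\eta\,q_n\cdots q_1=0$ for every $\eta\colon N_n\to Y$.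
\end{lemma}

\begin{proof}
For $n=1$ the components of $\eta$ lie in $\operatorname{Hom}^*(N_1,k)$, so $q_1$ kills them. For $n>1$ take a triangle $Y'\xrightarrow{\ \iota\ }Y\xrightarrow{\ \pi''\ }Y''\to\Sigma Y'$ as in the definition. By induction, applied to $q_2,\dots,q_n$ and $Y''$, we have $\pi''\eta\,q_n\cdots q_2=0$. So $\eta\,q_n\cdots q_2=\iota\eta'$ for some $\eta'\colon N_1\to Y'$, and $\eta'q_1=0$ by the case $n=1$.
\end{proof}

\begin{proposition}\label{prop:length}
Let $\chi_1,\dots,\chi_n\in\mathcal H$ be homogeneous of positive even degree, and suppose that $\chi_1^{m_1},\dots,\chi_n^{m_n}$ is regular on $W$ for all $m_1,\dots,m_n\ge1$. Then $n\le e$.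
\end{proposition}

\begin{proof}
Suppose $n\ge e+1$. Put $G^{[0]}=G$, $k^{[0]}=k$, $\varepsilon_0=\varepsilon$. For $i=1,\dots,e+1$ we construct a power $\psi_i=\chi_i^{m_i}$, of degree $d_i$, objects $G^{[i]}$ and $k^{[i]}$, and a morphism $\varepsilon_i\colon G^{[i]}\to k^{[i]}$, such that $\operatorname{Hom}^*(k^{[i]},L)$ vanishes outside a bounded range of degrees. For $i=0$ the last property is Lemma~\ref{lem:L}(a). Given the data for $i-1$, choose $m_i$ so large that
\begin{equation}\label{eq:choice}
\operatorname{Hom}^{d_i}(k^{[i-1]},L)=0;
\end{equation}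
this is where $|\chi_i|>0$ and the freedom to take powers are used. Complete the actions of $\psi_i$ to triangles
\begin{gather*}
\Sigma^{-d_i}G^{[i-1]}\xrightarrow{\ \psi_i\ }G^{[i-1]}\xrightarrow{\ q_i\ }G^{[i]}\xrightarrow{\ \gamma_i\ }\Sigma^{1-d_i}G^{[i-1]},\\
\Sigma^{-d_i}k^{[i-1]}\xrightarrow{\ \psi_i\ }k^{[i-1]}\xrightarrow{\ q'_i\ }k^{[i]}\longrightarrow\Sigma^{1-d_i}k^{[i-1]}.
\end{gather*}
By \eqref{eq:central}, $\varepsilon_{i-1}$ commutes with the actions of $\psi_i$, so (D3) gives $\varepsilon_i$ with
\begin{equation}\label{eq:square}
\varepsilon_iq_i=q'_i\varepsilon_{i-1}.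
\end{equation}
The second triangle yields exact sequences
\[
\operatorname{Hom}^{j+d_i-1}(k^{[i-1]},L)\to\operatorname{Hom}^j(k^{[i]},L)\xrightarrow{\ q_i'^*\ }\operatorname{Hom}^j(k^{[i-1]},L)\to\operatorname{Hom}^{j+d_i}(k^{[i-1]},L),
\]
so $\operatorname{Hom}^*(k^{[i]},L)$ again lives in a bounded range, and the construction continues.

\emph{The map $\nu$ extends over the $q'_i$.} For $j=0$ the last term vanishes by \eqref{eq:choice}, so $q_i'^*$ is onto in degree $0$. Applying this for $i=1,\dots,e+1$ in turn, we find $\lambda\colon k^{[e+1]}\to L$ with $\lambda\,q'_{e+1}\cdots q'_1=\nu$.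

\emph{The maps $q_i$ are invisible to $k$.} Put $W_i=\operatorname{Hom}^*(G^{[i]},k)$, a left $\mathcal H$-module by $\chi\cdot w=\chi_kw$. The first triangle yields the exact sequence
\[
W_i^j\xrightarrow{\ q_i^*\ }W_{i-1}^j\xrightarrow{\ \psi_i^*\ }W_{i-1}^{j+d_i}\xrightarrow{\ \gamma_i^*\ }W_i^{j+1}\xrightarrow{\ q_i^*\ }W_{i-1}^{j+1}.
\]
All maps are compositions on the right, so they are $\mathcal H$-linear. By \eqref{eq:central}, with $d_i$ even, $\psi_i^*(w)=w\,(\psi_i)_{G^{[i-1]}}=\psi_i\cdot w$. We show by induction that $q_i^*=0$ and that $W_i$ is isomorphic, up to a shift of degrees, to $W/(\psi_1,\dots,\psi_i)W$. Assume $W_{i-1}\cong W/(\psi_1,\dots,\psi_{i-1})W$, which holds for $i=1$. By hypothesis $\psi_i$ acts injectively on this module, so $q_i^*=0$ in all degrees. Then $\gamma_i^*$ is onto with kernel $\psi_iW_{i-1}$, and $W_i\cong W_{i-1}/\psi_iW_{i-1}$.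

\emph{The contradiction.} Apply Lemma~\ref{lem:ghost} to $q_1,\dots,q_{e+1}$ and $\lambda\varepsilon_{e+1}\colon G^{[e+1]}\to L\in\mathcal T_{e+1}$. With \eqref{eq:square} used $e+1$ times,
\[
0=\lambda\,\varepsilon_{e+1}\,q_{e+1}\cdots q_1=\lambda\,q'_{e+1}\cdots q'_1\,\varepsilon=\nu\varepsilon,
\]
contrary to Lemma~\ref{lem:L}(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $u_*E$ is finitely generated, Proposition~\ref{prop:free} provides $r$ classes that satisfy the hypothesis of Proposition~\ref{prop:length}. Hence $r\le e$, so $r=e$, and $R$ is a complete intersection by Section~\ref{sec:intro}. If $\mathcal H$ is Noetherian, choose any $0\ne u\in\operatorname{soc}R$; the ideal $u_*E$ is finitely generated.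
\end{proof}

\section{The complete intersection case}\label{sec:ci}

It remains to prove the equivalences and the statement on Krull dimension in Theorem~\ref{thm:B}. When $r=e$, nothing is lost in passing from $E$ to $W$.

\begin{lemma}\label{lem:res}
If $f_1,\dots,f_r$ is a regular sequence in $Q$, then $\varepsilon\colon G\to k$ is a quasi-isomorphism, and $E\to W$, $\varphi\mapsto\varphi\varepsilon$, is an isomorphism.
\end{lemma}

\begin{proof}
For $0\le j\le r$ let $Q_j=Q/(f_1,\dots,f_j)$. Let $\tilde z_l=\sum_ih_{li}(X,0)y_i$; by \eqref{eq:h0}, $\delta\tilde z_l=f_l$, so $\tilde z_l$ is a cycle in $K(X;Q_j)$ for $l\le j$. Put $G(j)=K(X;Q_j)\langle\tilde z_1,\dots,\tilde z_j\rangle$. Then $G(r)=G$ and $H_0(G(j))=k$. We show by induction on $j$ that $H_n(G(j))=0$ for $n\ge1$. For $j=0$ this is the exactness of the Koszul complex of the regular sequence $X$.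

Let $j\ge1$ and $G'=G(j-1)/f_jG(j-1)=K(X;Q_j)\langle\tilde z_1,\dots,\tilde z_{j-1}\rangle$. Since $f_j$ is a nonzerodivisor on $Q_{j-1}$ and $G(j-1)$ consists of free modules, the sequence
\[
0\to G(j-1)\xrightarrow{\ f_j\ }G(j-1)\to G'\to0
\]
is exact. The homology of $G(j-1)$ is $k$ in degree $0$, and $f_j$ acts on it as zero. So $H_n(G')=0$ for $n\ge2$, and the connecting map $H_1(G')\to H_0(G(j-1))=k$ is an isomorphism. It sends $[\tilde z_j]$ to $[1]$, because $\partial\tilde z_j=f_j\cdot1$ in $G(j-1)$. Thus $H_1(G')$ is one-dimensional, spanned by $[\tilde z_j]$.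

The map $\theta_j$ on $G(j)$ is onto, and its kernel, spanned by the $y_Av^{(\alpha)}$ with $\alpha_j=0$, is $G'$. The exact sequence $0\to G'\to G(j)\xrightarrow{\theta_j}\Sigma^2G(j)\to0$ gives the exact sequences
\[
H_n(G')\to H_n(G(j))\to H_{n-2}(G(j))\to H_{n-1}(G')\to H_{n-1}(G(j))\to H_{n-3}(G(j)).
\]
Take $n=2$. The connecting map $H_0(G(j))=k\to H_1(G')$ sends $[1]$ to $[\partial v_j]=[\tilde z_j]$, so it is an isomorphism. Since $H_2(G')=0$ and $H_{-1}(G(j))=0$, we get $H_2(G(j))=0$ and $H_1(G(j))=0$. For $n\ge3$ we have $H_n(G')=0$, so $H_n(G(j))$ embeds in $H_{n-2}(G(j))$ and vanishes by induction on $n$.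

Hence $\varepsilon$ is an isomorphism in $D$, and composition with it is bijective.
\end{proof}

\begin{remark}
If $r=e$, Lemma~\ref{lem:res} and \eqref{eq:hilb} give $\sum_n\dim_kE^n\,t^n=(1+t)^e/(1-t^2)^e=(1-t)^{-e}$. So the equality $r=e$, which is what the proof of Theorem~\ref{thm:A} establishes, also yields polynomial growth of $\dim_kE^n$ directly.
\end{remark}

To compute the Krull dimension we compare $\mathcal H^{\mathrm{ev}}$ with its image in $E$. The difference is nilpotent, because $R$ is built from the bimodule $k$ in $\ell$ steps along the filtration by powers of $\mathfrak m$. The next lemma holds for every $R$.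

\begin{lemma}\label{lem:nil}
Let $\mathcal N$ be the kernel of $\mathcal H\to E$, $\chi\mapsto\chi_k$. Then $\mathcal N^\ell=0$.
\end{lemma}

\begin{proof}
The ideal $\mathcal N$ is homogeneous, so it suffices to show that a product $\chi_\ell\cdots\chi_1$ of homogeneous elements of $\mathcal N$ is zero. We work in $D(R^{\mathrm e})$. Let $\iota_j\colon\mathfrak m^j\to R$ be the inclusion of bimodules. We show by induction on $j$ that $\chi_j\cdots\chi_1=\iota_j\pi_j$ for a graded morphism $\pi_j$ from $R$ to $\mathfrak m^j$. For $j=\ell$ this gives the claim, since $\mathfrak m^\ell=0$. For $j=0$ take $\pi_0=\mathrm{id}$.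

Let $\chi=\chi_{j+1}$. By \eqref{eq:central} for bimodules and $\chi_R=\chi$, we have $\chi\iota_j\pi_j=\iota_j\chi_{\mathfrak m^j}\pi_j$. Let $p\colon\mathfrak m^j\to V=\mathfrak m^j/\mathfrak m^{j+1}$ be the projection; again by \eqref{eq:central}, $p\chi_{\mathfrak m^j}=\chi_Vp$. The bimodule $V$ is annihilated by $\mathfrak m$ on both sides, so it is a finite sum of copies of $k$. For the bimodule $k$, the right action on $F\otimes_Rk$ is through $k$. So the maps $\tilde\chi\otimes1$ and $\pi\otimes k$ that define the action of $\chi$ on $k$ in $D(R^{\mathrm e})$ are obtained from the same maps of complexes of $R$-modules by restriction along $R^{\mathrm e}\to R\otimes_kk=R$. This action is therefore the image of $\chi_k=0$ under the restriction functor $D(R)\to D(R^{\mathrm e})$. Hence $\chi_V=0$ and $p\chi_{\mathfrak m^j}\pi_j=0$. The triangle $\mathfrak m^{j+1}\xrightarrow{\iota}\mathfrak m^j\xrightarrow{p}V\to\Sigma\mathfrak m^{j+1}$ gives $\pi_{j+1}$ with $\chi_{\mathfrak m^j}\pi_j=\iota\pi_{j+1}$, and $\iota_j\iota=\iota_{j+1}$.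
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (a)$\Rightarrow$(b) is \eqref{eq:known}. In a Noetherian ring every ideal is finitely generated, so (b)$\Rightarrow$(c$'$), and (c$'$)$\Rightarrow$(c) since $\operatorname{soc}R\ne0$. The implication (c)$\Rightarrow$(a) is Theorem~\ref{thm:A}. For (d)$\Rightarrow$(c), the map $u_*$ is a surjection of right $\mathcal H$-modules from $E$ onto the socle ideal.

For (a)$\Rightarrow$(d), let $R$ be a complete intersection. Then (c) holds, so Proposition~\ref{prop:free} applies, and the proof of Theorem~\ref{thm:A} gives $r=e$. Hence $f_1,\dots,f_r$ is a regular sequence, and $E\cong W$ as left $\mathcal H$-modules by Lemmas~\ref{lem:onto} and~\ref{lem:res}. As $W$ is finitely generated over $S\subseteq\mathcal H$, so is $E$, and (d) holds.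

Assume these conditions, and let $\bar{\mathcal H}\subseteq E$ be the image of $\mathcal H^{\mathrm{ev}}$, a commutative ring. By Lemma~\ref{lem:nil} the kernel of $\mathcal H^{\mathrm{ev}}\to\bar{\mathcal H}$ is nilpotent, so it lies in every prime ideal, and the two rings have the same Krull dimension. An element $\chi\in S$ with $\chi_k=0$ acts as zero on the nonzero free module $W$, so $S$ embeds in $\bar{\mathcal H}$. The ring $S$ acts on $E$ by left multiplication by the $\chi_k$, and $\bar{\mathcal H}$ is an $S$-submodule of the finitely generated module $E$. So $\bar{\mathcal H}$ is finite, hence integral, over $S$, and $\dim\bar{\mathcal H}=\dim S=r=e$.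

The inequality \eqref{eq:bound} and the case of equality are Corollary~\ref{cor:lower}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay rings}.

\bibitem{Shamir}
Shoham Shamir, \emph{A spectral sequence for the Hochschild cohomology of a coconnective dga}, arXiv:1011.0600 (2010).

\end{thebibliography}
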